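# Elementary Transfinite Recursion has no minimum transitive model

## 1. Gödel–Bernays theory alone has a minimum transitive model

A model of second-order set theory has two kinds of objects, sets and classes. We ask whether such a theory has a smallest transitive model, one contained in all others both in its sets and in its classes. Before adding any recursion principle, let us answer this for the base theory, where it is easy.

**Definition (models).** A model of second-order set theory is a pair $(M,\mathcal X)$, where $M$ is the collection of sets and $\mathcal X$ the collection of classes. It is *transitive* if $M$ is a transitive set, membership between sets is the true $\in$, $\mathcal X\subseteq\mathcal P(M)$, and membership between sets and classes is the true $\in$.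

**Definition (the theory $\mathsf{GB}$).** Its axioms are the $\mathsf{ZF}$ axioms for sets; Class Extensionality; Class Foundation; Class Replacement (the image of a set under a class function is a set); and Elementary Comprehension: $\{x:\varphi(x,P)\}$ is a class for every formula $\varphi$ quantifying only over sets, with class parameter $P$. No global choice axiom is included.

**Definition (minimum).** A transitive model $(M,\mathcal X)$ of a theory $T$ is *minimum* if $M\subseteq N$ and $\mathcal X\subseteq\mathcal Y$ for every transitive model $(N,\mathcal Y)$ of $T$.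

Conventions for the whole lecture. The metatheory is $\mathsf{ZFC}$, models are sets, and "truly" means "in $V$". Sets are classes, so $M\subseteq\mathcal X$. Formulas may have finitely many set and class parameters. A formula is *elementary* if it quantifies only over sets, and a class is elementary in $A$ if an elementary formula with parameter $A$ and set parameters defines it. We write $A_p=\{x:(p,x)\in A\}$.

We use these textbook facts.

- (F1) If $N\models\mathsf{ZF}$ is transitive and $\gamma=N\cap\mathrm{Ord}$, then $L^N=L_\gamma$ and $L_\gamma\models\mathsf{ZFC}+V{=}L$. Let $<_L$ be the canonical well-order of $L$; if $L_\gamma\models\mathsf{ZF}$, its restriction to $L_\gamma$ is definable over $L_\gamma$.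
- (F2) If $L_\gamma\models\mathsf{ZF}$, $r\in L_\gamma$ is a relation, and every nonempty $b\in L_\gamma$ has an $r$-minimal element, then $L_\gamma$ contains a rank function for $r$ into the ordinals. Hence $r$ is truly well-founded.
- (F3) For limit $\kappa$, $(x,y)\in L_\kappa$ iff $x,y\in L_\kappa$. So $A\cap L_\kappa=A\cap(L_\kappa\times L_\kappa)$ for a relation $A$. Elements of $L_\kappa$ have rank below $\kappa$.
- (F4) A relation is truly well-founded iff it has no infinite descending sequence.
- (F5) If $L_\gamma\models\mathsf{ZF}$, every $b\in L_\gamma$ is a subset of $L_\kappa$ for some limit $\kappa<\gamma$.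

A result of Shepherdson and Cohen says that if there is a transitive model of $\mathsf{ZF}$, then there is a minimum one. By (F1) it is $L_\alpha$ for the least $\alpha$ with $L_\alpha\models\mathsf{ZF}$. This lifts at once.

**Proposition A.** If $\mathsf{GB}$ has a transitive model, it has a minimum one, namely $(L_\alpha,\mathcal D)$, where $\alpha$ is least with $L_\alpha\models\mathsf{ZF}$ and $\mathcal D$ is the family of subsets of $L_\alpha$ definable with parameters over $(L_\alpha,\in)$.

*Proof.* By (F1) such an $\alpha$ exists. In $(L_\alpha,\mathcal D)$, Extensionality and Foundation are clear, since $\in$ is the true membership relation. A class function is definable over $L_\alpha$, so Class Replacement is an instance of Replacement in $L_\alpha$. For Elementary Comprehension, substitute the definition of $P$ for $P$.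

Let $(N,\mathcal Y)\models\mathsf{GB}$ be transitive and $\gamma=N\cap\mathrm{Ord}$. Then $L_\gamma\models\mathsf{ZF}$, so $\alpha\le\gamma$ and $L_\alpha\subseteq N$. If $\gamma=\alpha$, then $L_\alpha=L^N$, each member of $\mathcal D$ has the form $\{x:x\in L\wedge\chi^L(x,a)\}$, and Elementary Comprehension puts it in $\mathcal Y$. If $\gamma>\alpha$, then $L_\alpha\in N$ and $N\models\mathsf{ZF}$ contains every subset of $L_\alpha$ definable over the set structure $(L_\alpha,\in)$, so $\mathcal D\subseteq N\subseteq\mathcal Y$. $\square$

The recipe was to take the least possible height and add only the classes that are forced. What changes if the theory also demands that classes can be built by transfinite recursion?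

## 2. What Elementary Transfinite Recursion adds

**Definition (class well-orders).** A *class well-order* is a reflexive linear order $\Gamma$, with $\operatorname{dom}\Gamma=\{x:(x,x)\in\Gamma\}$, such that every nonempty subclass of the domain has a least element. Its strict part is $<_\Gamma$; we write $j\in\Gamma$ for $j\in\operatorname{dom}\Gamma$. Notions such as "descending" and "well-founded", applied to a linear order, refer to the strict part.

**Definition (solutions, $\mathsf{ETR}$).** Let $\varphi(x,Y,P)$ be elementary. A *solution of the $\varphi$-recursion along $\Gamma$ with parameter $P$* is an $S\subseteq\operatorname{dom}(\Gamma)\times V$ such that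
$$S_i=\{x:\varphi(x,S\restriction i,P)\}\quad\text{for all } i\in\operatorname{dom}\Gamma,\qquad S\restriction i=\{(j,x)\in S:j<_\Gamma i\}.$$
$\mathsf{ETR}$ says that for every class well-order $\Gamma$, class $P$ and elementary $\varphi$, a solution exists. "Solution over $L_\alpha$" means that $V$ is replaced by $L_\alpha$ and $\varphi$ is evaluated in $L_\alpha$.

Along a true well-order there is at most one solution: look at the least $i$ where two solutions differ. On ill-founded orders everything can go wrong. Take the order $\cdots<-2<-1<0$. The recursion "$S_i=\{0\}$ if $S_j=\{0\}$ for some $j<i$, otherwise $S_i=\emptyset$" has two solutions, all $S_i$ empty and all $S_i$ equal to $\{0\}$. The recursion "$S_i=\{0\}$ if $S_j=\emptyset$ for all $j<i$, otherwise $S_i=\emptyset$" has none. If $S_i=\{0\}$, then $S_j=\emptyset$ for all $j<i$, which forces $S_{i-1}=\{0\}$, a contradiction; so all $S_i$ are empty, which forces $S_0=\{0\}$.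

The formula in $\mathsf{ETR}$ does not see the stage $i$. This is easily repaired.

**Lemma 1.** Let $(M,\mathcal X)\models\mathsf{GB}+\mathsf{ETR}$ be transitive. For each class well-order $\Gamma$, each $P\in\mathcal X$ and each elementary $\varphi(x,i,Y,P)$ there is $S\in\mathcal X$, $S\subseteq\operatorname{dom}\Gamma\times M$, with $S_i=\{x:\varphi(x,i,S\restriction i,P)\}$ for all $i\in\operatorname{dom}\Gamma$.

*Proof.* We make every stage nonempty, so that the stage can be read off from the earlier ones. Let $\varphi'(x,Y)$, with parameters $P,\Gamma$, say: there is a $\Gamma$-least element $i$ of $\operatorname{dom}\Gamma\setminus\operatorname{dom}Y$, and either $x=(0,0)$, or $x=(1,y)$ with $\varphi(y,i,\{(j,z):(j,(1,z))\in Y\},P)$. Let $S'$ be a solution. Suppose $i$ is least with $(0,0)\notin S'_i$. Then $\operatorname{dom}(S'\restriction i)=\{j:j<_\Gamma i\}$, so the least element of $\operatorname{dom}\Gamma\setminus\operatorname{dom}(S'\restriction i)$ is $i$, and $(0,0)\in S'_i$, a contradiction. So $(0,0)\in S'_i$ for all $i$, and each stage is identified correctly. Hence $S=\{(i,y):(1,y)\in S'_i\}$ is as required. $\square$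

**Lemma 2.** Let $(M,\mathcal X)\models\mathsf{GB}+\mathsf{ETR}$ be transitive and $A_1,\dots,A_k\in\mathcal X$. The satisfaction predicate of $(M,\in,A_1,\dots,A_k)$, that is, the set of all $(\psi,c)$ with $\psi$ true under the finite assignment $c$ of its free variables, is in $\mathcal X$. It is not definable with parameters over $(M,\in,A_1,\dots,A_k)$.

*Proof.* Apply Lemma 1 along $\omega$. Let $S_n$ be the set of $(\psi,c)$ with $\psi$ of depth $n$ such that: $\psi$ is atomic and true at $c$; or $\psi=\neg\chi$ and $(\chi,c)\notin S_{\mathrm{depth}(\chi)}$; or $\psi=\chi\wedge\chi'$ and the restrictions of $c$ to the free variables of $\chi$ and $\chi'$ satisfy these according to the earlier stages; or $\psi=\exists v\,\chi$ and some assignment $c'$ of the free variables of $\chi$, agreeing with $c$ off $v$, has $(\chi,c')\in S_{\mathrm{depth}(\chi)}$. Since $M$ has the true $\omega$, induction on $n$ shows that $S_n$ is true satisfaction for depth $n$. So $\{(\psi,c):\exists n\,(\psi,c)\in S_n\}\in\mathcal X$ is the true satisfaction predicate.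

If it were definable, then so would be the set of pairs $y=(\psi,c)$, $\psi$ a formula with two free variables, such that $\psi(y,c)$ is false in the structure. Let $\psi_0(\cdot,c_0)$ define this set. For $y_0=(\psi_0,c_0)$, $\psi_0(y_0,c_0)$ holds iff it fails, a contradiction (Tarski). $\square$

So the minimum model of Proposition A fails $\mathsf{ETR}$: its classes are definable over $(L_\alpha,\in)$, and the satisfaction predicate of $(L_\alpha,\in)$ is not. We arrive at the problem, which comes from Kameryn J Williams, "Minimum models of second-order set theories", arXiv:1709.03955 (2017): *assuming that $\mathsf{GB}+\mathsf{ETR}$ has a transitive model, does it have a minimum one?*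

**Definition ($\beta$-models).** $(M,\mathcal X)$ *believes* a relation $R\in\mathcal X$ to be well-founded if every nonempty $B\in\mathcal X$ has an $R$-minimal element. A *$\beta$-model* is a transitive model in which every $R\in\mathcal X$ believed to be well-founded is truly well-founded. A $\beta$-model of $T$ is a *minimum $\beta$-model* if it is contained, componentwise, in every $\beta$-model of $T$.

Two facts give context and point in opposite directions. There is no minimum transitive model of Kelley–Morse set theory $\mathsf{KM}$. On the other hand, if there is a $\beta$-model of $\mathsf{GB}+\mathsf{ETR}$, then there is a minimum $\beta$-model of it.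

## 3. Sets detect well-foundedness

A model tests well-foundedness against its own classes. We now show that its sets suffice as tests; over $L_\alpha$ this makes the belief independent of the chosen classes.

**Recursion along $\omega$.** Let $(M,\mathcal X)\models\mathsf{GB}$ be transitive, let an elementary definition with parameters from $\mathcal X$ assign a set $H(y)$ to each set $y$, and let $b_0\in M$. Then the sequence $b_{n+1}=H(b_n)$ is in $M$. Indeed each $\langle b_0,\dots,b_n\rangle$ is in $M$, by induction on the true $\omega$. The function $n\mapsto b_n$ is elementary ("there is a finite sequence obeying the rule and ending in $b_n$"), hence in $\mathcal X$. Class Replacement applied to $n\mapsto(n,b_n)$ makes it a set.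

**Definition (locally well-founded).** Let $L_\alpha\models\mathsf{ZF}$. A relation $R\subseteq L_\alpha\times L_\alpha$ is *locally well-founded* (lwf) if $R\cap(L_\kappa\times L_\kappa)$ is truly well-founded for every limit $\kappa<\alpha$. A linear order $\Gamma$ is lwf if $<_\Gamma$ is.

Such an $R$ may be truly ill-founded. Let $\alpha$ be countable, $\alpha_0<\alpha_1<\cdots$ cofinal in $\alpha$, and let $R=\{(\alpha_n,\alpha_m):n>m\}$. Each $L_\kappa$, $\kappa<\alpha$, contains only finitely many $\alpha_n$, so $R$ is lwf, yet $\cdots R\,\alpha_2\,R\,\alpha_1\,R\,\alpha_0$. This $R$ belongs to no $\mathcal X$ with $(L_\alpha,\mathcal X)\models\mathsf{GB}$: otherwise recursion along $\omega$ would make $n\mapsto\alpha_n$ a set, cofinal in $\alpha$. The orders that matter below will be classes of every model over $L_\alpha$.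

**Lemma 3.** Let $(M,\mathcal X)\models\mathsf{GB}$ be transitive and $\alpha=M\cap\mathrm{Ord}$, so $L^M=L_\alpha\models\mathsf{ZF}$.

(a) If $A\in\mathcal X$ and $a\in M$, then $A\cap a\in M$.

(b) Let $R\in\mathcal X$. If every nonempty set $b\in M$ has an $R$-minimal element, then so does every nonempty class $B\in\mathcal X$.

(c) If $A_1,\dots,A_k\in\mathcal X$ are subsets of $L_\alpha$ and $F$ is a finite set of formulas, there are unboundedly many limit $\kappa<\alpha$ with $(L_\kappa,\in,A_j\cap L_\kappa)_j\prec_F(L_\alpha,\in,A_j)_j$; that is, formulas in $F$ are absolute between the two for parameters in $L_\kappa$.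

(d) If $r\in L_\alpha$ is a relation such that every nonempty $b\in L_\alpha$ has an $r$-minimal element, then $r$ is truly well-founded.

(e) Let $M=L_\alpha$ and $R\in\mathcal X$. Then $(L_\alpha,\mathcal X)$ believes $R$ well-founded iff $R$ is lwf iff every nonempty set $b\in L_\alpha$ has an $R$-minimal element. In particular this is first-order over $(L_\alpha,\in,R)$ and independent of $\mathcal X$.

*Proof.* (a) If $A\cap a\ne\emptyset$, fix $c\in A\cap a$. The class function on $a$ that fixes elements of $A$ and sends all others to $c$ has image $A\cap a$.

(b) Suppose $B\in\mathcal X$ is nonempty without $R$-minimal element, and let $x_0\in B$. For $x\in B$ let $e(x)$ be the collection of $R$-predecessors of $x$ in $B$ of least rank. It is nonempty, and a set by (a). Put $b_0=\{x_0\}$, $b_{n+1}=\bigcup_{x\in b_n}e(x)$; these are sets by Class Replacement. By recursion along $\omega$, $b=\bigcup_nb_n\in M$. Every element of $b_n$ has an $R$-predecessor in $b_{n+1}$, so $b$ has no $R$-minimal element.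

(c) We may assume that $F$ is closed under subformulas and built from $\neg,\wedge,\exists$. For $\gamma<\alpha$ let $h(\gamma)$ be the least $\beta>\gamma$ such that for each $\exists y\,\psi\in F$ and all $\vec x\in L_\gamma$: if $(L_\alpha,\in,A_j)_j\models\exists y\,\psi(y,\vec x)$, there is a witness in $L_\beta$. It exists below $\alpha$ by Class Replacement, applied to the class function sending $\vec x$ to the least level containing a witness. Given $\kappa_0<\alpha$, let $\kappa_{n+1}=h(\kappa_n)$. By recursion along $\omega$, $\kappa=\sup_n\kappa_n<\alpha$, and $\kappa$ is a limit. Absoluteness follows by induction on formulas in $F$: the cases $\neg,\wedge$ are immediate. If $\exists y\,\psi(y,\vec x)$ holds in the large structure with $\vec x\in L_\kappa$, then $\vec x\in L_{\kappa_n}$ for some $n$, so there is a witness in $L_{\kappa_{n+1}}\subseteq L_\kappa$, and the induction hypothesis for $\psi$ applies; the converse is clear.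

(d) This is (F2).

(e) If the model believes $R$ well-founded, then every nonempty $b\in L_\alpha$ has an $R$-minimal element, since sets are classes. Assume the latter. For a limit $\kappa<\alpha$, $r=R\cap(L_\kappa\times L_\kappa)\in L_\alpha$ by (a), and $r$ satisfies the hypothesis of (d), as elements outside $L_\kappa$ are trivially $r$-minimal. So $R$ is lwf. If $R$ is lwf, each nonempty $b\in L_\alpha$ is a subset of some $L_\kappa$ by (F5), so it has an $R$-minimal element; by (b) the model believes $R$ well-founded. $\square$

For a linear order $\Gamma$ we apply (e) to $<_\Gamma$; elements outside $\operatorname{dom}\Gamma$ are trivially minimal. So for $(L_\alpha,\mathcal X)\models\mathsf{GB}$ and a linear order $\Gamma\in\mathcal X$: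
$$(L_\alpha,\mathcal X)\text{ believes }\Gamma\text{ is a well-order}\iff\Gamma\text{ is lwf.}\tag{3.1}$$

## 4. Closing off under recursion along true well-orders

We now imitate Proposition A: fix $L_\alpha$ and add what is forced. Let
$$\mathfrak X_\alpha=\{\mathcal X:(L_\alpha,\mathcal X)\models\mathsf{GB}+\mathsf{ETR}\}.$$

**Definition ($\mathcal X_0$).** If $\mathfrak X_\alpha\neq\emptyset$, let $\mathcal X_0=\mathcal X_0(\alpha)$ be the least family of subsets of $L_\alpha$ such that

- (i) everything definable with set parameters over $(L_\alpha,\in,A_1,\dots,A_k)$, with $A_1,\dots,A_k\in\mathcal X_0$, is in $\mathcal X_0$;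
- (ii) if $\Gamma,P\in\mathcal X_0$ and $\Gamma$ is *truly* a well-order, then the unique solution over $L_\alpha$ of each elementary recursion along $\Gamma$ with parameter $P$ is in $\mathcal X_0$.

For instance, all sets in $L_\alpha$ and the satisfaction predicate of $(L_\alpha,\in)$ are in $\mathcal X_0$. For the latter, use the proof of Lemma 1 for the recursion of Lemma 2: $S'\in\mathcal X_0$ by (ii), and $S$ is definable from $S'$. The same argument gives:
$$\mathcal X_0\text{ is closed under recursions }\varphi(x,i,Y,P)\text{ along true well-orders }\Gamma\in\mathcal X_0.\tag{4.1}$$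

Consider the condition

$(\dagger)$ *every lwf linear order $\Gamma\in\mathcal X_0$ is truly a well-order.*

**Proposition B.** Let $\mathfrak X_\alpha\ne\emptyset$. (1) $\mathcal X_0\subseteq\mathcal X$ for every $\mathcal X\in\mathfrak X_\alpha$, and $(L_\alpha,\mathcal X_0)\models\mathsf{GB}$. (2) If some $\mathcal X\in\mathfrak X_\alpha$ makes $(L_\alpha,\mathcal X)$ a $\beta$-model, then $(\dagger)$ holds. (3) If $(\dagger)$ holds, then $\mathcal X_0$ is the $\subseteq$-least element of $\mathfrak X_\alpha$, so $\bigcap\mathfrak X_\alpha=\mathcal X_0$.

*Proof.* (1) $\mathcal X$ satisfies (i) by Elementary Comprehension. If $\Gamma,P\in\mathcal X$ and $\Gamma$ is truly a well-order, then $(L_\alpha,\mathcal X)$ believes so and has a solution of the recursion. Being a solution is first-order over $L_\alpha$, and true solutions along a true well-order are unique; so $\mathcal X$ satisfies (ii). By leastness, $\mathcal X_0\subseteq\mathcal X$. In $(L_\alpha,\mathcal X_0)$, Elementary Comprehension is (i); a class function in $\mathcal X_0$ is in $\mathcal X$, so Class Replacement is inherited; the rest is clear.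

(2) An lwf linear order $\Gamma\in\mathcal X_0\subseteq\mathcal X$ is believed well-ordered by $(L_\alpha,\mathcal X)$, by (3.1). So it is truly a well-order.

(3) If $(L_\alpha,\mathcal X_0)$ believes $\Gamma\in\mathcal X_0$ to be a well-order, then $\Gamma$ is lwf by (3.1), hence truly a well-order by $(\dagger)$, and recursions along $\Gamma$ have solutions in $\mathcal X_0$ by (ii). So $\mathcal X_0\in\mathfrak X_\alpha$, and (1) finishes. $\square$

Thus over a fixed $L_\alpha$ carrying a $\beta$-model, the sensible approach works. It stops at exactly one place. Suppose $\Gamma\in\mathcal X_0$ is lwf but truly ill-founded. Then every $\mathcal X\in\mathfrak X_\alpha$ contains $\Gamma$, believes it is a well-order and must contain solutions along it, while clause (ii) offers none. We cannot simply add "the" solution: nothing forces two models to contain the same one, since uniqueness is argued inside a single $\mathcal X$, using a least point of difference that two different families need not provide. Still, a least $\mathcal X$ might exist for some other reason; if it does, it is $\bigcap\mathfrak X_\alpha$. So the task is to compute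 $\bigcap\mathfrak X_\alpha$. The outcome is as follows.

**Theorem 1.** There is no minimum transitive model of $\mathsf{GB}+\mathsf{ETR}$. The same holds for every theory $T$ with $\mathsf{GB}+\mathsf{ETR}\subseteq T\subseteq\mathsf{GB}+\mathsf{ETR}+V{=}L$ (theories closed under consequence), e.g. with global choice added.

**Theorem 2.** Let $\alpha$ be countable, $\mathfrak X_\alpha\neq\emptyset$. Then $\bigcap\mathfrak X_\alpha=\mathcal X_0$, and the following are equivalent: (a) $\mathfrak X_\alpha$ has a $\subseteq$-least element; (b) $\mathcal X_0\in\mathfrak X_\alpha$; (c) some $\mathcal X\in\mathfrak X_\alpha$ makes $(L_\alpha,\mathcal X)$ a $\beta$-model; (d) condition $(\dagger)$ holds.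

**Theorem 3.** (1) If $(M,\mathcal X)$ is a $\beta$-model of $\mathsf{GB}+\mathsf{ETR}$, then some transitive model of $\mathsf{GB}+\mathsf{ETR}$ is an element of $M$. So no $\beta$-model has the least possible height. (2) If transitive models exist and $\alpha_0$ is the least height of one, then the componentwise intersection of all transitive models of $\mathsf{GB}+\mathsf{ETR}$ is $(L_{\alpha_0},\mathcal X_0(\alpha_0))$; this satisfies $\mathsf{GB}$ but not $\mathsf{ETR}$.

## 5. From a transitive model down to its constructible sets

To reduce everything to models over some $L_\alpha$, we show that the height $\alpha$ of any transitive model has $\mathfrak X_\alpha\neq\emptyset$. Here we close under recursion along *believed* well-orders and take the solutions from the ambient model.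

**Lemma 4.** If $(M,\mathcal X)$ is a transitive model of $\mathsf{GB}+\mathsf{ETR}$ and $\alpha=M\cap\mathrm{Ord}$, there is $\mathcal X'\subseteq\mathcal X$ with $(L_\alpha,\mathcal X')\models\mathsf{GB}+\mathsf{ETR}$.

*Proof.* Let $\mathcal X'$ be the least family of subsets of $L_\alpha$ closed under (i) of Section 4 and under

- (ii$'$) if $\Gamma,P\in\mathcal X'$, $(M,\mathcal X)$ believes $\Gamma$ is a well-order and $\varphi$ is elementary, then $S\in\mathcal X'$, where $S\in\mathcal X$ is the solution over $L_\alpha$ of the $\varphi$-recursion along $\Gamma$ with parameter $P$.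

Such an $S$ exists by $\mathsf{ETR}$ in $(M,\mathcal X)$ for the formula "$x\in L$ and $\varphi^L(x,Y,P)$". It is unique in $\mathcal X$: if two solutions in $\mathcal X$ differ, the class of $i$ where they differ is in $\mathcal X$, and its $\Gamma$-least element gives a contradiction. Clearly $\mathcal X'\subseteq\mathcal X$.

**Step 1: $A\cap a\in L_\alpha$ for $A\in\mathcal X'$ and $a\in L_\alpha$.** This is what Replacement will need; Lemma 3(a) gives only $A\cap a\in M$. Let $A_1,\dots,A_n=A$ be a derivation of $A$, each $A_k$ obtained from earlier members by (i) or (ii$'$) with a formula $\varphi_k$ and set parameters $c_k$. By Lemma 3(c) choose a limit $\kappa<\alpha$ with $a,c_1,\dots,c_n\in L_\kappa$ and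
$$(L_\kappa,\in,A_k\cap L_\kappa)_k\prec_F(L_\alpha,\in,A_k)_k,$$
where $F$ is finite and contains the $\varphi_k$; in case (ii$'$) $\varphi_k$ is taken in the form $\varphi_k(x,A_k\restriction i,P)$, with $A_k,\Gamma,P$ as predicates and $i$ free. By induction on $k$ we show $A_k\cap L_\kappa\in L_\alpha$.

In case (i), $A_k\cap L_\kappa$ is definable over a structure that is in $L_\alpha$ by the induction hypothesis.

In case (ii$'$), $\gamma=\Gamma\cap L_\kappa$ and $P\cap L_\kappa$ are in $L_\alpha$ by the induction hypothesis. Every nonempty set of $M$ contained in $\operatorname{dom}\gamma$ has a least element, because $(M,\mathcal X)$ believes $\Gamma$ is a well-order; so $\gamma$ is truly a well-order by Lemma 3(d). For $i\in\operatorname{dom}\gamma$ and $x\in L_\kappa$, the choice of $\kappa$ says that $x\in(A_k)_i$ iff $\varphi_k(x,(A_k\cap L_\kappa)\restriction i,P\cap L_\kappa)$ holds in $L_\kappa$. So $A_k\cap L_\kappa$ is the solution over $L_\kappa$ of the $\varphi_k$-recursion along $\gamma$ with parameter $P\cap L_\kappa$. This is a recursion on sets, and $L_\alpha\models\mathsf{ZF}$ contains a solution. Solutions along a true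 well-order are unique, so $A_k\cap L_\kappa\in L_\alpha$.

Hence $A\cap a=(A\cap L_\kappa)\cap a\in L_\alpha$.

**Step 2: the axioms of $\mathsf{GB}$.** $L_\alpha\models\mathsf{ZF}$; Extensionality and Foundation are clear; Elementary Comprehension is (i). For Replacement let $f\in\mathcal X'$ be a function, $a\in L_\alpha$, $B=f[a]\in\mathcal X'$. Then $B$ is a set of $M$, so $B\subseteq L_\kappa$ for some $\kappa<\alpha$ by Replacement in $M$, and $B=B\cap L_\kappa\in L_\alpha$ by Step 1.

**Step 3: $\mathsf{ETR}$.** Let $(L_\alpha,\mathcal X')$ believe that $\Gamma\in\mathcal X'$ is a well-order. We show that $(M,\mathcal X)$ believes it too, so that (ii$'$) applies. Let $b\in M$ be a nonempty subset of $\operatorname{dom}\Gamma$. Then $b\subseteq L_\kappa$ for some limit $\kappa<\alpha$. By Step 1, $\Gamma\cap L_\kappa\in L_\alpha$; every nonempty set in $L_\alpha$ contained in its domain has a least element, so it is truly a well-order by Lemma 3(d), and $b$ has a least element. By Lemma 3(b), $(M,\mathcal X)$ believes $\Gamma$ is a well-order. $\square$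

## 6. A first-order theory whose models carry their own classes

We want to build models of $\mathsf{GB}+\mathsf{ETR}$ over $L_\alpha$ by finite approximations. So we package a model into countably many predicates, each coding many classes as its sections, and express $\mathsf{GB}+\mathsf{ETR}$ by first-order sentences about them. The $\mathsf{ETR}$ sentences need one class that solves many recursions at once.

**Lemma 5.** Let $(L_\alpha,\mathcal X)\models\mathsf{GB}+\mathsf{ETR}$, $A,B\in\mathcal X$, and $\varphi(x,Y,P)$ elementary. There is $C\in\mathcal X$ such that for all $p,p'$ with $A_p$ an lwf linear order, $C_{(p,p')}$ is a solution of the $\varphi$-recursion along $A_p$ with parameter $B_{p'}$.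

*Proof.* Consider the triples $(p,p',d)$ with $A_p$ an lwf linear order and $d\in\operatorname{dom}A_p$. Order them by $<_L$ on $(p,p')$, then by $A_p$ on $d$. By Lemma 3(e) this is elementary in $A$. It is a class well-order: given a nonempty class of triples, take the $<_L$-least $(p,p')$ occurring, then the $A_p$-least $d$, which exists by (3.1). By Lemma 1 there is $S\in\mathcal X$ with
$$S_{(p,p',d)}=\{x:\varphi(x,\{(e,y):e<_{A_p}d,\ y\in S_{(p,p',e)}\},B_{p'})\}.$$
Let $C=\{((p,p'),(d,x)):x\in S_{(p,p',d)}\}$. Then $(C_{(p,p')})_d=S_{(p,p',d)}=\{x:\varphi(x,C_{(p,p')}\restriction d,B_{p'})\}$. $\square$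

**Definition (the theory $\Theta$).** Let $\mathcal L=\{\in,\dot Y_0,\dot Y_1,\dots\}$ with unary $\dot Y_i$. Fix a recursive injection $\ell$ with recursive range and values $\ge1$, defined on tuples $(c,i,j,\varphi)$ and $(e,i,j,\varphi)$, where $i,j<\omega$ and $\varphi$ is a formula of set theory with two class variables, such that always $\ell>i,j$. The letters $c$ and $e$ are labels (for "comprehension" and "recursion"). $\Theta$ consists of:

1. the $\mathsf{ZF}$ axioms in $\in$; and $\dot Y_0=\{(p,x):x\in p\}$;
2. for each $i$: $\forall p\,\forall a$ (if $(\dot Y_i)_p$ is a function, then $(\dot Y_i)_p[a]$ is a set);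
3. for each $(c,i,j,\varphi)$, with $l=\ell(c,i,j,\varphi)$: $\forall p,p',x\ \big(((p,p'),x)\in\dot Y_l\leftrightarrow\varphi(x,(\dot Y_i)_p,(\dot Y_j)_{p'})\big)$;
4. for each $(e,i,j,\varphi)$, with $l=\ell(e,i,j,\varphi)$: $\forall p,p'$ (if $(\dot Y_i)_p$ is a linear order in which every nonempty *set* contained in its domain has a least element, then $(\dot Y_l)_{(p,p')}$ is a solution of the $\varphi$-recursion along $(\dot Y_i)_p$ with parameter $(\dot Y_j)_{p'}$).

For example, if $\varphi(x,Y,P)$ is $x\notin Y$ and $l=\ell(c,0,0,\varphi)$, then $(\dot Y_l)_{(p,p')}$ is the complement of $p$.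

**Lemma 6.** (a) If $\lambda$ is a limit, $(L_\lambda,\in,Y_i)_{i<\omega}\models\Theta$ and $\mathcal Y=\{(Y_i)_p:i<\omega,p\in L_\lambda\}$, then $(L_\lambda,\mathcal Y)\models\mathsf{GB}+\mathsf{ETR}$. (b) If $(L_\alpha,\mathcal X)\models\mathsf{GB}+\mathsf{ETR}$, there are $Y_i\in\mathcal X$ with $(L_\alpha,\in,Y_i)_{i<\omega}\models\Theta$.

*Proof.* (a) Sets are classes, because $(Y_0)_p=p$. By 3, $\{x:\varphi(x,A,B)\}\in\mathcal Y$ for $A,B\in\mathcal Y$. So $\mathcal Y$ is closed under $A\oplus B=\{(0,x):x\in A\}\cup\{(1,x):x\in B\}$, and finitely many class parameters can be coded into one. A set parameter $z$ can be replaced by the class $Z=z$, since $z$ is recovered as the unique set with the same elements as $Z$. So full Elementary Comprehension holds. Class Replacement is 2. A class well-order of the model satisfies the hypothesis in 4, since sets are classes; so $\mathsf{ETR}$ holds, with parameters coded as before. The $\mathsf{ZF}$ axioms are in 1, and Extensionality and Foundation for classes are clear.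

(b) Choose $Y_l$ by recursion on $l$. $Y_0$ is as required in 1. If $l\ge1$ is not in the range of $\ell$, put $Y_l=\emptyset$. If $l=\ell(c,i,j,\varphi)$, then $i,j<l$ and $Y_l$ exists by Elementary Comprehension. If $l=\ell(e,i,j,\varphi)$, apply Lemma 5 with $A=Y_i$, $B=Y_j$; by Lemma 3(e) the hypothesis in 4 says exactly that $(Y_i)_p$ is an lwf linear order. The sentences in 1 and 2 hold because $(L_\alpha,\mathcal X)\models\mathsf{GB}$. $\square$

## 7. Trees of approximations, and the failure of $(\dagger)$ at the least height

From outside, we want to build many families in $\mathfrak X_\alpha$; from inside, the search for them should be a class in $\mathcal X_0$. A tree of finite approximations does both. There is one danger: an infinite branch might converge to a model of height below $\alpha$. To prevent this, each node also carries a finite descending sequence of an lwf relation $R$. A branch that stays bounded below $\alpha$ would give a bounded infinite descending sequence.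

**Definition (the tree $\mathcal T_R$).** Enumerate the $\mathcal L$-formulas, built with $\neg,\wedge,\exists$, recursively as $\varphi_0,\varphi_1,\dots$ so that proper subformulas occur earlier and $\varphi_k$ mentions only $\dot Y_i$ with $i\le k$. (Repetitions are allowed, so one can wait by repeating $x=x$.) Let $F_m=\{\varphi_k:k<m\}$; it is closed under subformulas. Let $L_\alpha\models\mathsf{ZF}$ and $R\subseteq L_\alpha\times L_\alpha$. Then $\mathcal T_R$ is the set of finite sequences $\langle(\mathfrak A_m,g_m):m<n\rangle\in L_\alpha$ such that:

- $\mathfrak A_m=(L_{\kappa_m};\in,Y^m_0,\dots,Y^m_m)$ with $\kappa_m$ a limit, $g_m\in L_{\kappa_m}$, and $\mathfrak A_m\models\theta$ for each $\theta\in\Theta\cap F_m$;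
- for $m+1<n$: $\kappa_m<\kappa_{m+1}$, $Y^m_i=Y^{m+1}_i\cap L_{\kappa_m}$ for $i\le m$, $\mathfrak A_m\prec_{F_m}\mathfrak A_{m+1}$ (the reduct to $\dot Y_0,\dots,\dot Y_m$), and $g_{m+1}\mathrel Rg_m$.

$\mathcal T_R$ is closed under initial segments and definable over $(L_\alpha,\in,R)$, since $\Theta$ and $m\mapsto F_m$ are recursive. For an infinite branch $b$ put
$$\lambda_b=\sup_m\kappa_m\le\alpha,\qquad Y^b_i=\bigcup_{m\ge i}Y^m_i,\qquad\mathcal Y_b=\{(Y^b_i)_p:i<\omega,\ p\in L_{\lambda_b}\}.$$
Then $Y^b_i\cap L_{\kappa_m}=Y^m_i$ for $m\ge i$: a node of length at least $m+1$ decides $Y^b_i$ on $L_{\kappa_m}$.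

**Lemma 7.** (a) For every infinite branch $b$ of $\mathcal T_R$, $(L_{\lambda_b},\mathcal Y_b)\models\mathsf{GB}+\mathsf{ETR}$. (b) If $(L_\alpha,\mathcal X)\models\mathsf{GB}+\mathsf{ETR}$ and there are $x_m\in L_\alpha$ with $x_{m+1}\mathrel Rx_m$ for all $m<\omega$, then $\mathcal T_R$ has an infinite branch. (c) If $R$ is lwf, every infinite branch has $\lambda_b=\alpha$.

*Proof.* (a) Fix $m$. The reducts of the $\mathfrak A_k$, $k\ge m$, to $\dot Y_0,\dots,\dot Y_m$ form a $\prec_{F_m}$-chain, since $F_m\subseteq F_k$. By induction on $\varphi\in F_m$ we show: for all $k\ge m$ and $\vec a\in L_{\kappa_k}$, $\mathfrak A_k\models\varphi(\vec a)$ iff $(L_{\lambda_b};\in,Y^b_i)_{i\le m}\models\varphi(\vec a)$. Atomic formulas, $\neg$ and $\wedge$ are clear. Consider $\exists y\,\psi$. If the union has a witness $y\in L_{\kappa_{k'}}$, $k'\ge k$, then $\mathfrak A_{k'}\models\psi(y,\vec a)$ by the induction hypothesis, so $\mathfrak A_{k'}\models\exists y\,\psi(y,\vec a)$, so $\mathfrak A_k\models\exists y\,\psi(y,\vec a)$, as $\exists y\,\psi\in F_m$. Conversely, a witness in $\mathfrak A_k$ is one in the union by the induction hypothesis.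 Now let $\theta=\varphi_k\in\Theta$ and $m=k+1$. Then $\theta\in\Theta\cap F_m$, so $\mathfrak A_m\models\theta$, so $\theta$ holds in $(L_{\lambda_b};\in,Y^b_i)_{i<\omega}$. As $\lambda_b$ is a limit, Lemma 6(a) applies.

(b) Take $Y_i\in\mathcal X$ from Lemma 6(b). By Lemma 3(c) choose inductively limits $\kappa_m>\kappa_{m-1}$ with $x_m\in L_{\kappa_m}$ and $\mathfrak A_m:=(L_{\kappa_m};\in,Y_i\cap L_{\kappa_m})_{i\le m}\prec_{F_m}(L_\alpha;\in,Y_i)_{i\le m}$. By Lemma 3(a), $\mathfrak A_m\in L_\alpha$. Sentences of $\Theta\cap F_m$ hold in $\mathfrak A_m$. Since $F_m\subseteq F_{m+1}$, both $\mathfrak A_m$ and $\mathfrak A_{m+1}$ agree with the large structure on $F_m$, so $\mathfrak A_m\prec_{F_m}\mathfrak A_{m+1}$. Thus $\langle(\mathfrak A_m,x_m)\rangle_{m<\omega}$ is a branch.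

(c) Otherwise $\lambda_b<\alpha$ is a limit and $(g_m)_m$ is an infinite $R$-descending sequence inside $L_{\lambda_b}$, contradicting lwf. $\square$

To turn branches of trees into descending sequences of linear orders, we use the Kleene–Brouwer order.

**Definition (Kleene–Brouwer order).** For finite sequences from $L_\alpha$, $u\le_{KB}v$ iff $u\supseteq v$, or $u(m)<_Lv(m)$ at the least $m$ with $u(m)\neq v(m)$.

This is a linear order: continue every finite sequence by a symbol $\infty$, larger than all of $L_\alpha$, at all further positions; then $\le_{KB}$ is the lexicographic order. For example, $\cdots<_{KB}\langle0,0\rangle<_{KB}\langle0\rangle<_{KB}\emptyset$ along an infinite branch, while $\{\emptyset\}\cup\{\langle n\rangle:n<\omega\}$, which has no infinite branch, is well-ordered in type $\omega+1$. Let $Q$ be a set of finite sequences from $L_\alpha$.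

- (KB1) *If $u_0>_{KB}u_1>_{KB}\cdots$ are in $Q$, there is an infinite $f$ all of whose finite initial segments are initial segments of elements of $Q$.* By induction on $n$ we find $N_n$ and $f\restriction n$ with $u_k\supseteq f\restriction n$ for all $k\ge N_n$. Given $n$, at most one $k\ge N_n$ has $u_k=f\restriction n$. For later $k$, $u_k(n)$ is defined and $u_{k+1}(n)\le_Lu_k(n)$, since $u_k$ and $u_{k+1}$ agree below $n$. So $u_k(n)$ is eventually constant, and we let $f(n)$ be this value.
- (KB2) *If $f$ is infinite and $f\restriction n\in Q$ for all large $n$, then $Q$ is not $KB$-well-ordered*, as $(f\restriction n)_n$ is $KB$-descending.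
- (KB3) *If $f$ is an infinite branch of $\mathcal T_R$ with all components in $L_\kappa$, then $\lambda_f\le\kappa$.* For $L_{\kappa_m}\in L_\kappa$, as $L_\kappa$ is transitive, so $\kappa_m<\kappa$ by (F3).

**Lemma 8.** If $R$ is lwf, then $\le_{KB}$ on $\mathcal T_R$, hence on every subset of $\mathcal T_R$, is lwf.

*Proof.* If $\mathcal T_R\cap L_\kappa$, with $\kappa<\alpha$ a limit, is not $KB$-well-ordered, then (KB1) and closure under initial segments give an infinite branch $f$ of $\mathcal T_R$ with all components in the transitive set $L_\kappa$. By (KB3) $\lambda_f\le\kappa<\alpha$, contradicting Lemma 7(c). $\square$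

We can now see that the approach of Section 4 really does break down where we need it.

**Lemma 9.** If $\alpha$ is least with $\mathfrak X_\alpha\ne\emptyset$, then $(\dagger)$ fails for $\alpha$.

*Proof.* Let $R_*=L_\alpha\times L_\alpha$, so that the condition on the $g_m$ is vacuous. Then $\mathcal T_{R_*}$ is definable over $L_\alpha$, so its $KB$-order is in $\mathcal X_0$. Lemma 7(b) with $x_m=0$ for all $m$ gives an infinite branch, so by (KB2) this linear order is truly ill-founded. If $(\dagger)$ held, it would not be lwf, so $\mathcal T_{R_*}\cap L_\kappa$ would be $KB$-ill-founded for some limit $\kappa<\alpha$. By (KB1) there would be an infinite branch $f$ of $\mathcal T_{R_*}$ with all components in $L_\kappa$, and $\lambda_f\le\kappa<\alpha$ by (KB3). By Lemma 7(a), $\mathcal Y_f\in\mathfrak X_{\lambda_f}$, contradicting the leastness of $\alpha$. $\square$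

## 8. Comparing two orders inside a model

The last tool is the usual comparison of well-orders, carried out in a model that may be wrong about which orders are well-founded.

**Definition (comparison map).** Let $(L_\alpha,\mathcal X)\models\mathsf{GB}$, and let $\Gamma',D\in\mathcal X$ be linear orders that the model believes are well-orders. A *comparison map* from $\Gamma'$ to $D$ is a partial function $\pi\in\mathcal X$ such that for every $j\in\Gamma'$, $\pi(j)$ is the $D$-least element of $D\setminus\pi[\{j':j'<j\}]$ if this is nonempty, and undefined otherwise.

For instance, from $\omega$ to $\omega+1$ the map is the identity; it is total and misses the last point.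

**Lemma 10.** Let $\pi$ be a comparison map from $\Gamma'$ to $D$.

(a) $\operatorname{dom}\pi$ is an initial segment of $\Gamma'$, $\operatorname{ran}\pi$ is an initial segment of $D$, $\pi$ is strictly increasing, and if $\operatorname{ran}\pi\ne D$ then $\operatorname{dom}\pi=\Gamma'$.

(b) Let $\Gamma'$ and $D$ be truly well-ordered. If $\operatorname{type}(D)\le\operatorname{type}(\Gamma')$, then $\operatorname{ran}\pi=D$. If $\operatorname{type}(\Gamma')\le\operatorname{type}(D)$, then $\operatorname{dom}\pi=\Gamma'$.

(c) If $\Gamma'$ is truly a well-order and $D$ is truly ill-founded, then $\operatorname{ran}\pi\ne D$.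

*Proof.* (a) If $\pi(j)$ is undefined, then $D\subseteq\pi[\{j':j'<j\}]$, so $\pi$ is undefined at all later points. If $j'<j$ are in $\operatorname{dom}\pi$, then $\pi(j)\neq\pi(j')$ and $\pi(j)\notin\pi[\{j'':j''<j'\}]$, so $\pi(j')<\pi(j)$ by leastness of $\pi(j')$. If $u<\pi(j)$, then $u\in\pi[\{j':j'<j\}]$ by leastness of $\pi(j)$. If some $d\in D$ is not in $\operatorname{ran}\pi$, then $D\setminus\pi[\{j':j'<j\}]$ is never empty, and $\pi$ is total.

(b) If $\operatorname{ran}\pi\neq D$, then by (a) $\Gamma'$ is isomorphic to a proper initial segment of $D$, so $\operatorname{type}(\Gamma')<\operatorname{type}(D)$. If $\operatorname{dom}\pi\ne\Gamma'$, then $\operatorname{ran}\pi=D$ and $D$ is isomorphic to a proper initial segment of $\Gamma'$, so $\operatorname{type}(D)<\operatorname{type}(\Gamma')$.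

(c) By (a), $\operatorname{ran}\pi$ is isomorphic to an initial segment of the true well-order $\Gamma'$. $\square$

Part (c) is the point: a true well-order, used as a measuring rod, reveals that $D$ is truly ill-founded even when no model over $L_\alpha$ believes so, provided that the rod is long enough to exhaust the truly well-ordered candidates.

## 9. The classes common to all models over a countable $L_\alpha$

We prove Theorem 2. Let $\alpha$ be countable and $\mathfrak X_\alpha\ne\emptyset$. By Proposition B(1), $\mathcal X_0\subseteq\bigcap\mathfrak X_\alpha$ and $(L_\alpha,\mathcal X_0)\models\mathsf{GB}$. If $(\dagger)$ holds, all of (a)–(d) will hold; if it fails, all will fail.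

**Case 1: $(\dagger)$ holds.** By Proposition B(3), $\mathcal X_0$ is the least element of $\mathfrak X_\alpha$ and $\bigcap\mathfrak X_\alpha=\mathcal X_0$. It remains to see that $(L_\alpha,\mathcal X_0)$ is a $\beta$-model. Let $R\in\mathcal X_0$ be believed well-founded, hence lwf by Lemma 3(e). Let $G_R\in\mathcal X_0$ be the $KB$-order on the finite $R$-descending sequences. It is lwf: otherwise (KB1) gives an infinite $R$-descending sequence inside some $L_\kappa$, $\kappa<\alpha$ a limit. By $(\dagger)$, $G_R$ is truly a well-order. So by (KB2) there is no infinite $R$-descending sequence, and $R$ is truly well-founded. Hence (a)–(d) all hold.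

**Case 2: $(\dagger)$ fails.** Then (d) fails, and (c) fails by Proposition B(2). It remains to prove
$$\bigcap\mathfrak X_\alpha=\mathcal X_0\notin\mathfrak X_\alpha.\tag{9.1}$$
Then (b) fails, and (a) fails because a least element would equal $\bigcap\mathfrak X_\alpha$.

**Setting up the tree.** Fix $G\in\mathcal X_0$, an lwf linear order that is truly ill-founded. Let $R$ be its strict part, $\mathcal T=\mathcal T_R\in\mathcal X_0$, and $\Gamma={\le_{KB}}\restriction\mathcal T\in\mathcal X_0$. By Lemma 7, $\mathcal T$ has an infinite branch, and every infinite branch $b$ has $\lambda_b=\alpha$ and $\mathcal Y_b\in\mathfrak X_\alpha$. By Lemma 8 every suborder of $\Gamma$ is lwf, so by (3.1) each one lying in a given $\mathcal X\in\mathfrak X_\alpha$ is believed by $(L_\alpha,\mathcal X)$ to be a well-order. Call $s\in\mathcal T$ *extendible* if an infinite branch passes through it, and let $W$ be the set of non-extendible nodes. Let $\Gamma_r=\Gamma\restriction\{t\in\mathcal T:t\supseteq r\}$. By (KB1) and (KB2),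
$$\Gamma_r\text{ is truly a well-order}\iff r\in W.\tag{9.2}$$
Indeed a branch through $r$ makes $\Gamma_r$ ill-founded, and an infinite descending sequence in $\Gamma_r$ yields by (KB1) an infinite branch of $\mathcal T$ through $r$.

The plan: a class $A$ common to all models is decided by a single node (Claim 1). Membership $x\in A$ then becomes true well-foundedness of an order $D_{q(x)}$ in $\mathcal X_0$. This is invisible to the models, but a sufficiently long rod $\Gamma_r$ with $r\in W$ detects it; Claim 2 provides the rod.

**Claim 1.** If $A\in\bigcap\mathfrak X_\alpha$, there are an extendible $s$, $i<\omega$ and $p\in L_\alpha$ with $(Y^b_i)_p=A$ for every infinite branch $b$ through $s$.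

*Proof.* Suppose not; we build a branch whose model omits $A$. As $\alpha$ is countable, enumerate $\omega\times L_\alpha$ as $(i_n,p_n)_{n<\omega}$. We build extendible $s_0\subsetneq s_1\subsetneq\cdots$ with $s_0=\emptyset$. Given $s_n$, choose an infinite branch $b$ through $s_n$ with $(Y^b_{i_n})_{p_n}\neq A$, a witness $x$ in the symmetric difference, and $s_{n+1}\subset b$ properly extending $s_n$, so long that its last structure has index $\ge i_n$ and contains $(p_n,x)$. This is possible since $\lambda_b=\alpha$. Every branch $b'$ through $s_{n+1}$ agrees with $b$ on whether $(p_n,x)\in Y^{b'}_{i_n}$, so $(Y^{b'}_{i_n})_{p_n}\ne A$. Hence $b^*=\bigcup_ns_n$ has $(Y^{b^*}_i)_p\neq A$ for all $i,p$. So $A\notin\mathcal Y_{b^*}\in\mathfrak X_\alpha$, a contradiction. $\square$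

**Definition (the orders $D_q$).** For $q=(s,i,p,x)$ with $s\in\mathcal T$, $i<\omega$, $p,x\in L_\alpha$, let $D_q$ be the set of $t\in\mathcal T$, $t\supseteq s$, such that no structure $\mathfrak A_m$ in $t$ with $m\ge i$ has $(p,x)\in Y^m_i$, ordered by $\le_{KB}$.

So $D_q$ searches for a branch through $s$ that omits $(p,x)$ from $Y_i$. Fix $A\in\bigcap\mathfrak X_\alpha$, take $s,i,p$ as in Claim 1, and put $q(x)=(s,i,p,x)$. Then for $x\in L_\alpha$
$$x\in A\iff D_{q(x)}\text{ is truly well-ordered.}\tag{9.3}$$
If $x\in A$ and $D_{q(x)}$ were ill-founded, then (KB1) and the closure of $D_{q(x)}$ under initial segments extending $s$ would give an infinite branch $b$ through $s$ with $(p,x)\notin Y^b_i$, contradicting $(Y^b_i)_p=A$. If $x\notin A$, there is an infinite branch $b$ through the extendible node $s$; it has $x\notin(Y^b_i)_p$, so all its nodes extending $s$ are in $D_{q(x)}$, which is ill-founded by (KB2).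

Let $\Delta_A=\{(x,u):x\in A,\ u\in D_{q(x)}\}$, ordered by $<_L$ on $x$, then by $\le_{KB}$ on $u$. By (9.3) it is truly a well-order. It is elementary in $A$ and $\mathcal T$, and $\operatorname{type}(D_{q(x)})\le\operatorname{type}(\Delta_A)$ for $x\in A$.

**Claim 2.** There is $r\in W$ with $\operatorname{type}(\Gamma_r)>\operatorname{type}(\Delta_A)$.

*Proof.* Suppose $\operatorname{type}(\Gamma_r)\le\operatorname{type}(\Delta_A)$ for all $r\in W$. We show that then a model can define $W$, which is absurd. Take any $\mathcal X\in\mathfrak X_\alpha$; then $A,\Delta_A,\Gamma\in\mathcal X$. By Lemma 1 along $\Gamma$ there is $K'\in\mathcal X$ with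
$$K'_j=\{(r,u):r\subseteq j,\ u\text{ is the least element of }\Delta_A\setminus\{u':\exists j'<_\Gamma j\,(r\subseteq j'\wedge(r,u')\in K'_{j'})\}\},$$
$r$ ranging over $\mathcal T$. So $\pi_r=\{(j,u):(r,u)\in K'_j\}$ is a comparison map from $\Gamma_r$ to $\Delta_A$. If $r\in W$, then $\operatorname{dom}\pi_r=\Gamma_r$ by our assumption and Lemma 10(b). Conversely, if $\operatorname{dom}\pi_r=\Gamma_r$, then $\Gamma_r$ embeds in a true well-order, so $r\in W$ by (9.2). Hence
$$W=\{r\in\mathcal T:\forall j\in\Gamma_r\,\exists u\,(r,u)\in K'_j\}\in\mathcal X.$$
Then $\mathcal T\setminus W\in\mathcal X$ is nonempty, as it contains $\emptyset$. Every extendible node has an extendible proper extension, which is $KB$-smaller. So $\mathcal T\setminus W$ has no $\Gamma$-least element, although $(L_\alpha,\mathcal X)$ believes $\Gamma$ is a well-order. Contradiction. $\square$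

**Claim 3.** $A\in\mathcal X_0$. Hence $\bigcap\mathfrak X_\alpha=\mathcal X_0$.

*Proof.* Take $r$ from Claim 2. By (9.2) $\Gamma_r\in\mathcal X_0$ is truly a well-order, so by (4.1) $\mathcal X_0$ contains the $K^r$ with
$$K^r_j=\{(q,u):u\text{ is the }KB\text{-least element of }D_q\setminus\{u':\exists j'<j\,(q,u')\in K^r_{j'}\}\}\qquad(j\in\Gamma_r).$$
For each $q$, $\{(j,u):(q,u)\in K^r_j\}$ is a comparison map from $\Gamma_r$ to $D_q$; here we work in any $\mathcal X\in\mathfrak X_\alpha$, which contains $\mathcal X_0$ and believes that $D_q$ is a well-order. If $x\in A$, then $\operatorname{type}(D_{q(x)})\le\operatorname{type}(\Delta_A)<\operatorname{type}(\Gamma_r)$, so the map for $q(x)$ has range $D_{q(x)}$ by Lemma 10(b). If $x\notin A$, then $D_{q(x)}$ is truly ill-founded by (9.3), and the range is not $D_{q(x)}$ by Lemma 10(c). Thus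
$$A=\{x:\forall u\in D_{q(x)}\,\exists j\in\Gamma_r\ (q(x),u)\in K^r_j\}\in\mathcal X_0.\qquad\square$$

For the second half of (9.1), observe that $K^r$ depends on $A$ only through $r$. If recursion along all of $\Gamma$ were available in $\mathcal X_0$, one class would serve for all $r$ simultaneously, and every member of $\mathcal X_0$ would be definable from it. That is too much.

**Claim 4.** $\mathcal X_0\notin\mathfrak X_\alpha$.

*Proof.* Suppose $\mathcal X_0\in\mathfrak X_\alpha$. Since $(L_\alpha,\mathcal X_0)$ believes that $\Gamma$ is a well-order, Lemma 1 along $\Gamma$ gives $K\in\mathcal X_0$ with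
$$K_j=\{(r,q,u):r\subseteq j,\ u\text{ is the }KB\text{-least element of }D_q\setminus\{u':\exists j'<_\Gamma j\,(r\subseteq j'\wedge(r,q,u')\in K_{j'})\}\}.$$
By Lemma 2, the satisfaction predicate $A$ of the structure $(L_\alpha,\in,K,\mathcal T)$ is in $\mathcal X_0=\bigcap\mathfrak X_\alpha$. Apply Claims 1 and 2 to this $A$, obtaining $s,i,p,r$. For each $q$, $\{(j,u):j\in\Gamma_r,\ (r,q,u)\in K_j\}$ is a comparison map from $\Gamma_r$ to $D_q$. So exactly as in Claim 3
$$A=\{x:\forall u\in D_{(s,i,p,x)}\,\exists j\in\mathcal T\,(j\supseteq r\wedge(r,(s,i,p,x),u)\in K_j)\}.$$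
So $A$ is definable with parameters over $(L_\alpha,\in,K,\mathcal T)$, contradicting the second part of Lemma 2. $\square$

Claims 3 and 4 give (9.1), and Theorem 2 is proved. $\blacksquare$

## 10. Proof of Theorem 1: the least height

Suppose $(M,\mathcal X)$ is a minimum transitive model of $\mathsf{GB}+\mathsf{ETR}$, and let $\alpha=M\cap\mathrm{Ord}$. We bring it into the situation of Theorem 2.

**Step 1: $M=L_\alpha$.** By Lemma 4 there is a transitive model $(L_\alpha,\mathcal X')$. By minimality $M\subseteq L_\alpha\subseteq M$.

**Step 2: $\alpha$ is countable.** Take a countable elementary substructure $(M_1,\mathcal X_1)$ of the two-sorted structure $(M,\mathcal X)$. Let $\pi$ be the transitive collapse of $M_1$, and replace $B\in\mathcal X_1$ by $\pi[B\cap M_1]$. By Extensionality for sets and classes this is an isomorphism. So we get a countable transitive model of $\mathsf{GB}+\mathsf{ETR}$, whose set part contains $M$ by minimality.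

**Step 3: $\mathcal X$ is the least element of $\mathfrak X_\alpha$, and $\alpha$ is the least ordinal with $\mathfrak X_\alpha\neq\emptyset$.** By Step 1, $\mathcal X\in\mathfrak X_\alpha$. If $\mathcal Y\in\mathfrak X_\gamma$, minimality gives $L_\alpha\subseteq L_\gamma$, so $\alpha\le\gamma$; and if $\gamma=\alpha$, it gives $\mathcal X\subseteq\mathcal Y$.

**Step 4: contradiction.** By Theorem 2, (a)$\Rightarrow$(d), $(\dagger)$ holds for $\alpha$. By Lemma 9 it fails. Hence there is no minimum transitive model of $\mathsf{GB}+\mathsf{ETR}$.

**Step 5: other theories.** Let $\mathsf{GB}+\mathsf{ETR}\subseteq T\subseteq\mathsf{GB}+\mathsf{ETR}+V{=}L$. All models $(L_\gamma,\mathcal Y)$ of $\mathsf{GB}+\mathsf{ETR}$ satisfy $V{=}L$, so they are models of $T$; transitive models of $T$ are models of $\mathsf{GB}+\mathsf{ETR}$. So Steps 1–4 apply to a minimum transitive model of $T$: the models used in Steps 1 and 3 have the form $(L_\gamma,\mathcal Y)$, and in Step 2 the collapse is a model of $T$ by elementarity. Global choice is covered, since $<_L$ well-orders all sets when $V{=}L$. $\blacksquare$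

*Remark.* For Theorem 1 only the least $\alpha$ with $\mathfrak X_\alpha\ne\emptyset$ matters, and there the tags $g_m$ could be omitted: every infinite branch $b$ of $\mathcal T_{R_*}$ has $\lambda_b\le\alpha$ and $\mathcal Y_b\in\mathfrak X_{\lambda_b}$, so $\lambda_b=\alpha$ by leastness. The tags serve Theorem 2 at all other countable $\alpha$.

## 11. Proof of Theorem 3: $\beta$-models and the intersection of all transitive models

**Part (1).** Let $(M,\mathcal X)$ be a $\beta$-model of $\mathsf{GB}+\mathsf{ETR}$, $\alpha=M\cap\mathrm{Ord}$, $\mathcal X'$ as in Lemma 4, and $R_*=L_\alpha\times L_\alpha$. We find a bounded branch of $\mathcal T_{R_*}$, and find it inside $L_\alpha$.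

**Step 1: the $KB$-order of $\mathcal T_{R_*}$ is not lwf.** By Lemma 7(b), applied to $(L_\alpha,\mathcal X')$ with $x_m=0$, $\mathcal T_{R_*}$ has an infinite branch. So its $KB$-order $\Gamma_*\in\mathcal X'\subseteq\mathcal X$ is truly ill-founded. Suppose $\Gamma_*$ were lwf. Every nonempty set $b\in M$ of nodes is a subset of some $L_\kappa$, $\kappa<\alpha$ a limit, by Replacement in $M$, so it would have a least element. By Lemma 3(b), $(M,\mathcal X)$ would believe $\Gamma_*$ well-founded, contradicting the $\beta$-property.

**Step 2: a branch in $L_\alpha$.** So for some limit $\kappa<\alpha$, $\mathcal T_{R_*}\cap L_\kappa$ is $KB$-ill-founded. This set is in $L_\alpha$, since $\mathcal T_{R_*}$ is definable over $L_\alpha\models\mathsf{ZF}$. Let $c\in L_\alpha$ be the set of initial segments of its members. It is a tree contained in $\mathcal T_{R_*}$, and by (KB1) it has an infinite branch in $V$. If $c$ had no infinite branch in $L_\alpha\models\mathsf{ZFC}$, then $L_\alpha$ would contain a rank function for it, and $c$ would have no infinite branch in $V$. So there is an infinite branch $f\in L_\alpha$ of $c$.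

**Step 3: the small model.** From $f$ one computes $\lambda_f<\alpha$ and $(L_{\lambda_f},\mathcal Y_f)$ inside $L_\alpha$. So $(L_{\lambda_f},\mathcal Y_f)\in L_\alpha\subseteq M$, and by Lemma 7(a) it is a transitive model of $\mathsf{GB}+\mathsf{ETR}$, of height $\lambda_f<\alpha$. In particular $\alpha$ is not the least possible height.

**Part (2).** Let $\alpha_0$ be the least height of a transitive model. By Lemma 4, $\alpha_0$ is the least $\alpha$ with $\mathfrak X_\alpha\ne\emptyset$. It is countable by Löwenheim–Skolem and collapse, as in Step 2 of Section 10.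

**Step 1: the set parts.** Every transitive model $(N,\mathcal Y)$ has $N\supseteq L_{\alpha_0}$ by (F1), and $L_{\alpha_0}$ is the set part of one of them. So the intersection of the set parts is $L_{\alpha_0}$.

**Step 2: $\mathcal X_0(\alpha_0)\subseteq\mathcal Y$ for every transitive model $(N,\mathcal Y)$.** If $N\cap\mathrm{Ord}=\alpha_0$, Lemma 4 gives $\mathcal Y'\subseteq\mathcal Y$ with $\mathcal Y'\in\mathfrak X_{\alpha_0}$, so $\mathcal X_0\subseteq\mathcal Y'\subseteq\mathcal Y$ by Proposition B(1). If $N\cap\mathrm{Ord}>\alpha_0$, then $L_{\alpha_0}\in N\models\mathsf{ZF}$. So $\mathcal P(L_{\alpha_0})\cap N$ is closed under (i), and under (ii), since $N$ can carry out the set recursion along a true well-order $\Gamma\in N$, and the solution is unique. Hence $\mathcal X_0\subseteq N\subseteq\mathcal Y$.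

**Step 3: the class parts.** By Step 2 the intersection of all class parts contains $\mathcal X_0$. It is contained in $\bigcap\mathfrak X_{\alpha_0}$, which equals $\mathcal X_0$ by Theorem 2. So the componentwise intersection is $(L_{\alpha_0},\mathcal X_0(\alpha_0))$. It satisfies $\mathsf{GB}$ by Proposition B(1). By Lemma 9, $(\dagger)$ fails for $\alpha_0$, so by Theorem 2 $\mathcal X_0\notin\mathfrak X_{\alpha_0}$, and $\mathsf{ETR}$ fails in it. $\blacksquare$
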